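\title{Graded identities of the Lie algebra of upper triangular matrices that do not follow from monomial identities}

\begin{abstract}
Let $UT_n^{(-)}$ be the Lie algebra of $n\times n$ upper triangular matrices over a field of characteristic zero, with an elementary grading by an abelian group $G$. We ask whether its graded polynomial identities follow from the identities that are Lie monomials of length at most $n$ in the variables of nontrivial degree and the commutators of two variables of trivial degree. We show that this holds for all such gradings by $G$ if and only if $n\le 5$ or $G$ is trivial. For $n\ge 6$ and $a\neq b$ in $G$, the grading given by the sequence $(b,a,b,a,\dots,a)$ is a counterexample, even if monomials of arbitrary length are allowed. The proof reduces the question to a comparison of two subspaces of the multilinear part of a free Lie algebra, and then separates these subspaces by encoding Lie elements as polynomials in one variable.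
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Elementary gradings and their identities}

Throughout, $\mathbb{F}$ is a field of characteristic zero and $G$ is an abelian group, written multiplicatively with neutral element $1$. For $n\ge 2$ let $L=UT_n^{(-)}$ be the Lie algebra of $n\times n$ upper triangular matrices over $\mathbb{F}$ with bracket $[r,s]=rs-sr$. Brackets are left normed: $[r_1,\dots,r_m]=[[r_1,\dots,r_{m-1}],r_m]$ for $m\ge 3$.

A $G$-grading on $L$ is a decomposition $L=\bigoplus_{g\in G}L_g$ with $[L_g,L_h]\subseteq L_{gh}$; the elements of $L_g$ are homogeneous of degree $g$. The grading is \emph{elementary} if all matrix units $e_{ij}$ are homogeneous. The elementary gradings considered here are the following. Given $\eta=(g_1,\dots,g_{n-1})\in G^{n-1}$, put $\deg e_{ii}=1$ and $\deg e_{i,i+1}=g_i$, so that $\deg e_{ij}=g_ig_{i+1}\cdots g_{j-1}$ for $i<j$. We write $(L,\eta)$ for this graded Lie algebra. Let $D$ be the space of diagonal matrices, $J$ the space of strictly upper triangular matrices, and $J_g=J\cap L_g$, the span of the matrix units $e_{ij}$, $i<j$, of degree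 $g$. Then
\[
L_1=D\oplus J_1,\qquad L_g=J_g\quad(g\neq 1).
\]

Let $\mathcal{F}$ be the free Lie algebra on variables $x_i^{(g)}$ ($i\in\mathbb{N}$, $g\in G$), graded by $\deg x_i^{(g)}=g$; since $G$ is abelian, the degree of a Lie monomial is the product of the degrees of its variables, in any order. We abbreviate $y_i=x_i^{(1)}$. An element of $\mathcal{F}$ is a \emph{graded identity} of $(L,\eta)$ if it vanishes whenever each $x_i^{(g)}$ is replaced by an element of $L_g$. The graded identities form an ideal $T_G(L,\eta)$ that is stable under all \emph{graded endomorphisms} of $\mathcal{F}$, that is, endomorphisms sending each variable to a homogeneous element of the same degree. For $X\subseteq\mathcal{F}$, the \emph{graded T-ideal} $T(X)$ generated by $X$ is the ideal generated by all $\varphi(f)$ with $f\in X$ and $\varphi$ a graded endomorphism. The graded identities \emph{follow from} a set $X$ of graded identities if $T(X)=T_G(L,\eta)$.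

\subsection*{Special monomials}

Variables of degree $1$ differ from all others, because they can take diagonal values. Since $[e_{pq},e_{qq}]=e_{pq}$ for $p<q$, the monomial $[x_1^{(g)},y_1,\dots,y_k]$ with $g\ne1$ is an identity only if $x_1^{(g)}$ itself is one. The simplest elements of $\mathcal{F}$ all of whose values are strictly upper triangular are the variables of degree $g\neq 1$ and the commutators of two variables of degree $1$.

\begin{definition}\label{def:special}
For $h=(h_1,\dots,h_t)\in G^t$, the \emph{special variables of type $h$} are
\[
z_i=x_i^{(h_i)}\ \text{ if }h_i\neq 1,\qquad z_i=[y_{2i-1},y_{2i}]\ \text{ if }h_i=1\qquad(1\le i\le t).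
\]
A \emph{special monomial of length $t$} is a Lie monomial, with any bracketing, in which each of $z_1,\dots,z_t$ occurs exactly once. A \emph{special polynomial} is an element $P(z_1,\dots,z_t)$ with $P$ a multilinear Lie polynomial. We write $S$ for the set of special monomials that are graded identities of $(L,\eta)$, the \emph{special-monomial identities}, and $S_n$ for the set of those of length at most $n$.
\end{definition}

A product of $n$ strictly upper triangular $n\times n$ matrices is zero, so every special monomial of length at least $n$ is an identity, and $n$ is the natural bound on the length. Let $A(n,G)$ denote the assertion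
\begin{quote}
\emph{for every $\eta\in G^{n-1}$, the graded identities of $(UT_n^{(-)},\eta)$ follow from its special-monomial identities of length at most $n$.}
\end{quote}
The problem, which comes from \cite{Yas}, is to decide whether $A(n,G)$ holds for every $n\ge2$ and every abelian group $G$.

For $n=2$ and $\eta=(g)$ with $g\ne1$ we have $L_1=D$ and $L_g=\mathbb{F}e_{12}$. The special-monomial identities of length $1$ are $[y_1,y_2]$ and $x_1^{(h)}$ with $h\neq 1,g$, and length $2$ adds $[x_1^{(g)},x_2^{(g)}]$; the assertion is that these identities imply all others. For trivial $G$ the assertion concerns the ordinary identities of the Lie algebra $UT_n^{(-)}$ and the Lie monomials in the commutators $[y_1,y_2],[y_3,y_4],\dots$. In both cases it is true, by Theorem~\ref{thm:class} below.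

There is a general reason to expect a positive answer. Evaluate an associative multilinear polynomial $\sum_\sigma c_\sigma z_{\sigma(1)}\cdots z_{\sigma(t)}$ on matrix units of $J$. A product of such units is nonzero only if they are $e_{p_0p_1},e_{p_1p_2},\dots$ in this order, so at most one word survives a given substitution. Hence the polynomial vanishes identically if and only if every word that occurs in it does (Lemma~\ref{lem:eval}): in the associative setting these identities are spanned by monomials. A multilinear Lie monomial $[m',m'']=m'm''-m''m'$ of length $t$ expands into $2^{t-1}$ distinct words with coefficients $\pm1$ (the words of $m'm''$ and of $m''m'$ begin with different letters), so it is an identity if and only if all of these words vanish. In a linear combination of Lie monomials, however, nonvanishing words may cancel. The question is whether every such cancellation can be absorbed by regrouping the terms into monomials with other bracketings, as in $[z_1,z_2,z_3]-[z_1,z_3,z_2]=[z_1,[z_2,z_3]]$.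

\subsection*{Results}

Regrouping always succeeds for $n\le5$ and can fail from $n=6$ on, so the answer to the problem is negative.

\begin{theorem}\label{thm:counter}
Let $n\ge 6$, let $G$ be a nontrivial abelian group, let $a\ne b$ in $G$, and let $\eta=(b,a,b,a,a,\dots,a)\in G^{n-1}$. Then the graded identities of $(UT_n^{(-)},\eta)$ do not follow from its special-monomial identities, even if these are taken of arbitrary length.
\end{theorem}

For $n=6$ and $a,b\neq1$, the identity that we exhibit is equivalent to
\begin{equation}\label{eq:main}
3\,[x_1^{(b)},x_3^{(a)},x_3^{(a)},x_2^{(b)},x_3^{(a)}]-2\,[x_1^{(b)},x_3^{(a)},x_3^{(a)},x_3^{(a)},x_2^{(b)}]=0 .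
\end{equation}

\begin{theorem}\label{thm:class}
The assertion $A(n,G)$ holds if and only if $n\le5$ or $G$ is trivial.
\end{theorem}

One may also read ``monomial in $z_1,\dots,z_t$'' so that a special variable can occur several times. This only enlarges the set of admissible identities, so the positive half of Theorem~\ref{thm:class} persists. The negative answer persists as well.

\begin{theorem}\label{thm:repeat}
If $G$ is free abelian with basis $a,b$, and $n,\eta$ are as in Theorem~\ref{thm:counter}, then the conclusion of Theorem~\ref{thm:counter} remains true if the variables $z_i$ may occur several times in special monomials.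
\end{theorem}

Section~\ref{sec:six} analyzes the identity \eqref{eq:main} by hand. Section~\ref{sec:good} attaches to each type $h\in G^t$ two spaces $M_t(h)\subseteq K_t(h)$ of multilinear Lie polynomials, which describe the special polynomial identities of type $h$ and the span of the monomials among them, and states a criterion (Theorem~\ref{thm:crit}): the identities of $(L,\eta)$ follow from special-monomial identities if and only if the two spaces coincide for all $t\le n-1$. The criterion is proved in Sections~\ref{sec:free} and~\ref{sec:crit}. Sections~\ref{sec:counter}, \ref{sec:repeat} and~\ref{sec:small} prove Theorems~\ref{thm:counter}, \ref{thm:repeat} and~\ref{thm:class}. Of the two halves of the criterion, Theorem~\ref{thm:counter} needs only Proposition~\ref{prop:nec}.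

\section{The case $n=6$ by hand}\label{sec:six}

We regard the free Lie algebra on a set of letters as the Lie subalgebra generated by these letters in the free associative algebra, with bracket $[u,v]=uv-vu$; this is the standard embedding. For a polynomial $P$ and a word $w$, let $c(P;w)$ be the coefficient of $w$ in $P$. Inside a bracket, $\alpha^l$ stands for $l$ consecutive entries $\alpha$.

Let $n=6$, $\eta=(b,a,b,a,a)$, $a\neq b$ and $a,b\ne1$. Let $x,\beta$ be variables of degree $b$ and $\alpha$ a variable of degree $a$, and let $\mathcal{W}$ be the space of Lie polynomials of degree $1$ in $x$, degree $1$ in $\beta$ and degree $3$ in $\alpha$. We determine all identities in $\mathcal{W}$ and all monomials among them.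

\emph{Two coefficients decide.} All values of $x,\beta,\alpha$ lie in $J$. A product $r_1\cdots r_5$ of elements of $J$ is $e_{16}$ times the product of the $(i,i+1)$ entries of the $r_i$, and the $(i,i+1)$ entry of a homogeneous element is zero unless its degree is $g_i$. So a word of length five takes a nonzero value only if the degrees of its letters read $b,a,b,a,a$, that is, only if it is $x\alpha\beta\alpha\alpha$ or $\beta\alpha x\alpha\alpha$. The substitution $x=e_{12}$, $\beta=e_{34}$, $\alpha=e_{23}+e_{45}+e_{56}$ sends the first word to $e_{16}$ and the second to $0$; exchanging the values of $x$ and $\beta$ does the opposite. Hence $W\in\mathcal{W}$ is an identity if and only if $c(W;x\alpha\beta\alpha\alpha)=c(W;\beta\alpha x\alpha\alpha)=0$.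

\emph{The identities.} The space $\mathcal{W}$ is spanned by the left normed monomials that begin with $x$ (Lemma~\ref{lem:normal}), namely $W_l=[x,\alpha^l,\beta,\alpha^{3-l}]$ for $0\le l\le3$. To expand $[x,v_1,\dots,v_4]$, write each $v_j$ in turn either to the right of the word built so far, with sign $+$, or to its left, with sign $-$. The only word that begins with $x$ is $xv_1\cdots v_4$; so the $W_l$ are linearly independent, and $x\alpha\beta\alpha\alpha$ occurs only in $W_1$. The word $\beta\alpha x\alpha\alpha$ arises when exactly two letters go to the left, first an $\alpha$ and later $\beta$; in $W_l$ there are $l$ choices of this $\alpha$, each with sign $+$. Thus: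
\[
\begin{array}{c|cccc}
 & W_0 & W_1 & W_2 & W_3\\ \hline
c(\,\cdot\,;x\alpha\beta\alpha\alpha) & 0&1&0&0\\
c(\,\cdot\,;\beta\alpha x\alpha\alpha) & 0&1&2&3
\end{array}
\]
The identities in $\mathcal{W}$ form the plane spanned by $W_0$ and $3W_2-2W_3$, and the second element is the left side of \eqref{eq:main}. It is an identity because of the cancellation $3\cdot2-2\cdot3=0$.

The table suggests a change of language. Encode $W=\sum_l\gamma_lW_l$ by the polynomial $Q(\tau)=\sum_l\gamma_l\tau^l$. The two rows are then $Q'(0)$ and $Q'(1)$, and the identities are the polynomials of degree at most $3$ whose derivative is a multiple of $\tau(1-\tau)$: the span of $1$ and $3\tau^2-2\tau^3$.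

\emph{The monomials.} A Lie monomial of degree at least $2$ in the single letter $\alpha$ is zero. A monomial of $\mathcal{W}$ that has no such part can, by antisymmetry, be written as $\pm[x,\alpha^p,[\beta,\alpha^d],\alpha^{3-p-d}]$ with $p+d\le3$, and its polynomial is $\pm\tau^p(1-\tau)^d$. For instance, the Jacobi identity $[w,[u,v]]=[w,u,v]-[w,v,u]$ gives
\[
[x,\alpha,\alpha,[\beta,\alpha]]=W_2-W_3,\qquad [x,\alpha,[\beta,\alpha,\alpha]]=W_1-2W_2+W_3,
\]
with polynomials $\tau^2(1-\tau)$ and $\tau(1-\tau)^2$; the general formula is Lemma~\ref{lem:model}(c). For $Q=\tau^p(1-\tau)^d$ with arbitrary $p,d\ge0$,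
\[
Q'(0)=\begin{cases}-d&p=0,\\ 1&p=1,\\ 0&p\ge2,\end{cases}\qquad\qquad
Q'(1)=\begin{cases}p&d=0,\\ -1&d=1,\\ 0&d\ge2.\end{cases}
\]
In characteristic zero this gives
\begin{equation}\label{eq:pd}
Q=\tau^p(1-\tau)^d\ \text{ satisfies }\ Q'(0)=Q'(1)=0\iff p=d=0\ \text{ or }\ p,d\ge2 .
\end{equation}
Since $p+d\le3$, the only nonzero monomial identities in $\mathcal{W}$ are $\pm W_0$, and $3W_2-2W_3$ is not a linear combination of monomial identities in $\mathcal{W}$.

The computation also shows why six is needed in this family. For $n=5$ and $\eta=(b,a,b,a)$ there are only two letters $\alpha$, the polynomial $Q$ has degree at most $2$, and $Q'(0)=Q'(1)=0$ forces $Q$ to be constant.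

Two things separate this computation from Theorem~\ref{thm:counter}. First, the T-ideal $T(S)$ contains more than linear combinations of special-monomial identities: one may substitute arbitrary homogeneous elements and bracket with arbitrary elements, and for $a=1$ or $b=1$ the special variables are not even free generators of $\mathcal{F}$. Second, for $n\ge7$ the monomials with $p,d\ge2$ appear, and one needs a linear functional that kills them; $Q\mapsto Q(1)-Q(0)$ will do.

\section{Good words and the criterion}\label{sec:good}

\subsection*{Normal form with respect to a letter}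

A \emph{Lie monomial} is a letter or a bracket $[m',m'']$ of two Lie monomials; we use the same symbol for the bracketing and for its value in the free Lie algebra. The \emph{submonomials} of $[m',m'']$ are the monomial itself and the submonomials of $m'$ and of $m''$. For a Lie polynomial $w$ and a word $v=v_1\cdots v_m$ put
\[
w\ast v=[w,v_1,\dots,v_m],
\]
with $w\ast v=w$ for the empty word, and extend this linearly in $v$ to the free associative algebra. Then $(w\ast u)\ast u'=w\ast(uu')$. The reversal of a word $u$ is denoted $\bar u$, its length $|u|$, and for a set $A$ of positions $v_A$ is the subword of $v$ in these positions.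

\begin{lemma}\label{lem:normal}
\begin{itemize}
\item[(a)] For Lie polynomials $w,l_1,\dots,l_s$ we have $[w,l_1,\dots,l_s]=w\ast(l_1l_2\cdots l_s)$.
\item[(b)] If the letter $x$ occurs exactly once in a Lie monomial $m$, then $m=\pm[x,l_1,\dots,l_s]$, where $l_1,\dots,l_s$ ($s\ge0$) are the maximal submonomials of $m$ not containing $x$.
\item[(c)] For a letter $x$ and a word $v$ of length $m$ we have $x\ast v=\sum_{A}(-1)^{|A|}\,\overline{v_A}\;x\;v_{A^c}$, where $A$ runs over the subsets of $\{1,\dots,m\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) It suffices to prove $w\ast l=[w,l]$ for all $w$ and all Lie monomials $l$. For a letter this is the definition, and by induction and the Jacobi identity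
\[
w\ast[l,l']=(w\ast l)\ast l'-(w\ast l')\ast l=[w,l,l']-[w,l',l]=[w,[l,l']].
\]
(b) If $m=[m',m'']$, exactly one factor contains $x$. Up to sign we may write it first; the other factor is $l_s$, and we apply induction to the factor containing $x$.

(c) In $[u,v_j]=uv_j-v_ju$ the letter $v_j$ goes to the right with sign $+$ or to the left with sign $-$. If $A$ is the set of positions of the letters that go to the left, these letters appear in reversed order.
\end{proof}

By (a) and (b), a Lie monomial in which $x$ occurs once is a linear combination of elements $x\ast v$ with $v$ a word in the other letters.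

Let $\mathrm{Lie}_t$ be the space of multilinear Lie polynomials in letters $\zeta_1,\dots,\zeta_t$, that is, the span of the Lie monomials containing each $\zeta_i$ exactly once. Fix one of the letters and call it $x$. Every $P\in\mathrm{Lie}_t$ can be written as $P=\sum_vf(v)\,x\ast v$, where $v$ runs over the words containing each of the other $t-1$ letters once. For words $u,w$ without common letters let $\operatorname{Sh}(u,w)$ be the set of their \emph{shuffles}, the words obtained by interleaving $u$ and $w$ while keeping the order within each; for example $\operatorname{Sh}(12,3)=\{123,132,312\}$. In part (c), the word $uxw$ occurs in $x\ast v$ exactly when $v_A=\bar u$ and $v_{A^c}=w$ for some $A$, and then $A$ is unique. Therefore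
\begin{equation}\label{eq:coef}
c(P;uxw)=(-1)^{|u|}\sum_{v\in\operatorname{Sh}(\bar u,w)}f(v).
\end{equation}
In particular $c(P;xv)=f(v)$, so the elements $x\ast v$ form a basis of $\mathrm{Lie}_t$, and $c(P;ux)=(-1)^{t-1}f(\bar u)$.

\subsection*{Good words}

A \emph{path with $t$ steps} is a sequence $1\le p_0<p_1<\dots<p_t\le n$. A sequence $(h_1,\dots,h_t)\in G^t$ is \emph{good} if there is a path with $\deg e_{p_{k-1}p_k}=h_k$ for all $k$. For example, if $n=4$ and $\eta=(b,a,b)$, the four paths with two steps give the good sequences $(b,a)$, $(a,b)$, $(b,ab)$ and $(ab,b)$.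

Fix a type $h\in G^t$ and think of $\zeta_i$ as having degree $h_i$. The word $\zeta_{\sigma(1)}\cdots\zeta_{\sigma(t)}$, $\sigma\in S_t$, is \emph{good for $h$} if the sequence $(h_{\sigma(1)},\dots,h_{\sigma(t)})$ is good. (Here $S_t$ is the symmetric group; the set $S_n$ of Definition~\ref{def:special} will appear only as a set of identities.) Define
\begin{align*}
K_t(h)&=\{P\in\mathrm{Lie}_t:\ c(P;w)=0\ \text{for every word $w$ that is good for $h$}\},\\
M_t(h)&=\operatorname{span}\{\text{Lie monomials contained in }K_t(h)\}.
\end{align*}

\begin{lemma}\label{lem:eval}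
Let $P$ be a multilinear associative polynomial in $\zeta_1,\dots,\zeta_t$. Then $P(r_1,\dots,r_t)=0$ for all $r_i\in J_{h_i}$ if and only if $c(P;w)=0$ for all words $w$ that are good for $h$. More precisely, if $\sigma\in S_t$, $p$ is a path, and $r_{\sigma(k)}=e_{p_{k-1}p_k}$ for all $k$, then $P(r_1,\dots,r_t)=c(P;\zeta_{\sigma(1)}\cdots\zeta_{\sigma(t)})\,e_{p_0p_t}$.
\end{lemma}

\begin{proof}
A product of matrix units of $J$ is nonzero only if the factors are $e_{q_0q_1},e_{q_1q_2},\dots$ for a path $q$, in this order. For the units $e_{p_{k-1}p_k}$ this forces the row indices to increase, so only the order $\sigma$ gives a nonzero product; this is the last formula. If $P$ vanishes on $J_{h_1}\times\dots\times J_{h_t}$, apply the formula to a good word and a path that makes it good. Conversely, suppose that the good words do not occur in $P$. By multilinearity we may take matrix units $r_i\in J_{h_i}$; a nonzero product $r_{\sigma(1)}\cdots r_{\sigma(t)}$ exhibits a path for $(h_{\sigma(1)},\dots,h_{\sigma(t)})$, so its coefficient in $P$ is zero.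
\end{proof}

\begin{corollary}\label{cor:K}
Let $h\in G^t$, $h'\in G^s$.
\begin{itemize}
\item[(a)] For $P\in\mathrm{Lie}_t$ and the special variables $z_1,\dots,z_t$ of type $h$, the element $P(z)=P(z_1,\dots,z_t)$ is a graded identity of $(L,\eta)$ if and only if $P\in K_t(h)$.
\item[(b)] If $t\ge n$, then $K_t(h)=M_t(h)=\mathrm{Lie}_t$.
\item[(c)] If $Q\in K_s(h')$ and $g\in G$, then $[Q,\zeta_{s+1}]\in K_{s+1}(h'_1,\dots,h'_s,g)$.
\item[(d)] Let $Q\in K_s(h')$ and let $m_1,\dots,m_s$ be multilinear Lie monomials in disjoint sets of letters with union $\{\zeta_1,\dots,\zeta_t\}$. Suppose that for each $i$ the product of the $h_j$ over the letters $\zeta_j$ of $m_i$ is $h'_i$. Then $Q(m_1,\dots,m_s)\in K_t(h)$.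
\end{itemize}
\end{corollary}

\begin{proof}
(a) All values of $z_i$ lie in $J_{h_i}$: for $h_i\ne1$ because $L_{h_i}=J_{h_i}$, and for $h_i=1$ because $[L_1,L_1]\subseteq L_1\cap J$. Every matrix unit of $J_{h_i}$ is a value, for $h_i=1$ because $[e_{pp},e_{pq}]=e_{pq}$. Different $z_i$ involve different variables, so their values can be prescribed independently. Now apply Lemma~\ref{lem:eval}. (b) There is no path with $t\ge n$ steps. (c), (d) Evaluate and apply Lemma~\ref{lem:eval} twice; in (d), if $\zeta_j$ takes a value in $J_{h_j}$ for all $j$, then $m_i$ takes a value in $J_{h'_i}$.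
\end{proof}

By (a), the set $S$ consists of the elements $m(z)$ with $m$ a Lie monomial in some $K_t(h)$. The following criterion reduces the problem to finite-dimensional linear algebra.

\begin{theorem}\label{thm:crit}
For all $n$, $G$ and $\eta$, the graded identities of $(L,\eta)$ follow from the special polynomial identities $P(z_1,\dots,z_t)$ with $P\in K_t(h)$, $h\in G^t$, $t\le n-1$, together with the special monomials of length $n$. They follow from $S$ (equivalently, from $S_n$) if and only if $K_t(h)=M_t(h)$ for all $t\le n-1$ and all $h\in G^t$.
\end{theorem}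

\section{Special variables as free generators}\label{sec:free}

To prove the criterion we want to treat $z_1,\dots,z_t$ as independent letters and compare multilinear components. If no $h_i$ equals $1$, the $z_i$ are among the free generators of $\mathcal{F}$. A commutator $[y_{2i-1},y_{2i}]$ is not. The remedy is to pass to an ideal of $\mathcal{F}$ that is itself a free Lie algebra and has the special variables among its free generators.

Let $N$ be the kernel of the homomorphism from $\mathcal{F}$ to the abelian Lie algebra with basis $\{y_i\}$ that fixes each $y_i$ and sends $x_i^{(g)}$ to $0$ for $g\ne1$. Thus $\mathcal{F}=\bigoplus_i\mathbb{F}y_i\oplus N$, and $N$ contains $[\mathcal{F},\mathcal{F}]$ and all homogeneous elements of degree different from $1$. In particular,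
\begin{equation}\label{eq:zinN}
\text{a graded endomorphism maps }z_i\text{ to a homogeneous element of }N\text{ of degree }\deg z_i .
\end{equation}

\begin{lemma}\label{lem:free}
The Lie algebra $N$ is free on the set $B$ of the elements
\begin{itemize}
\item[(B1)] $[x_i^{(g)},y_{i_1},\dots,y_{i_k}]$ with $g\ne1$, $k\ge0$, $i_1\le\dots\le i_k$;
\item[(B2)] $[y_\rho,y_{i_1},\dots,y_{i_k}]$ with $k\ge1$, $\rho>i_1\le i_2\le\dots\le i_k$.
\end{itemize}
\end{lemma}

The ordering of the indices is natural: for $u=x_1^{(g)}$ the unordered monomial $[u,y_2,y_1]=[u,y_1,y_2]+[u,[y_2,y_1]]$ is the sum of an element of $B$ and a bracket of two elements of $B$.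

\begin{proof}
We use Lazard elimination \cite{Bou}: if $X$ is a set and $y\in X$, the free Lie algebra on $X$ is $\mathbb{F}y\oplus R$, where $R$ is an ideal that is free, as a Lie algebra, on the elements $[u,y^k]$ with $u\in X\setminus\{y\}$ and $k\ge0$.

Let $\mathcal{F}_m$ be the subalgebra generated by $y_1,\dots,y_m$ and all $x_i^{(g)}$ with $g\ne1$; it is free on these variables. We claim that for $0\le s\le m$ we have $\mathcal{F}_m=\mathbb{F}y_1\oplus\dots\oplus\mathbb{F}y_s\oplus R_s$, with $R_s$ free on the elements
\begin{itemize}
\item[(i)] $[x_i^{(g)},y_1^{k_1},\dots,y_s^{k_s}]$ with $g\neq1$ and arbitrary $k_1,\dots,k_s\geq0$,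
\item[(ii)] $[y_\rho,y_1^{k_1},\dots,y_s^{k_s}]$ with $s<\rho\le m$ and arbitrary $k_1,\dots,k_s\geq0$,
\item[(iii)] $[y_\rho,y_1^{k_1},\dots,y_s^{k_s}]$ with $\rho\le s$ and $(k_1,\dots,k_{\rho-1})\ne0$.
\end{itemize}
For $s=0$ this is the definition of $\mathcal{F}_m$. For $s<m$, the variable $y_{s+1}$ is the generator of type (ii) with $\rho=s+1$ and all $k_j=0$. Eliminating it from $R_s$ appends $y_{s+1}^{k_{s+1}}$ to each other generator. Generators of types (i) and (iii), and those of type (ii) with $\rho>s+1$, keep their type. The remaining generators of type (ii) have $\rho=s+1$ and $(k_1,\dots,k_s)\ne0$, and they yield exactly the new generators of type (iii) with $\rho=s+1$. This proves the claim.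

For $s=m$ there are no generators of type (ii), and those of types (i) and (iii) are the elements of $B$ that involve no $y_j$ with $j>m$; call this set $B_m$. We have $R_m\subseteq N\cap\mathcal{F}_m$ because $B\subseteq N$, and both spaces have codimension $m$ in $\mathcal{F}_m$, so $N\cap\mathcal{F}_m$ is free on $B_m$. Finally $N$ is the union of the increasing chain $N\cap\mathcal{F}_m$ and $B$ is the union of the $B_m$, so $B$ generates $N$, and freely, since a relation involves only finitely many elements of $B$.
\end{proof}

We record three properties of $B$, which link it to the special variables in both directions.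
\begin{itemize}
\item[(P1)] Each element of $B$ is homogeneous for the $G$-grading and in each variable.
\item[(P2)] The special variables $z_1,\dots,z_t$ of a type $h$ are, up to sign, distinct elements of $B$: $x_i^{(g)}$ is of the form (B1) with $k=0$, and $[y_{2i-1},y_{2i}]=-[y_{2i},y_{2i-1}]$.
\item[(P3)] If $b_1,\dots,b_t\in B$ are such that those of degree $1$ are of the form (B2), and $h=(\deg b_1,\dots,\deg b_t)$, then some graded endomorphism maps $z_i$ to $b_i$ for all $i$. The assumption always holds, since (B1) has degree $g\neq1$; and an element (B2) is a bracket of two elements of degree $1$, to which we send $y_{2i-1}$ and $y_{2i}$.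
\end{itemize}
As a free Lie algebra, $N$ is multigraded by the degrees in the elements of $B$; we call this the \emph{$B$-multigrading}, and the total degree the \emph{$B$-degree}.

\section{Proof of the criterion}\label{sec:crit}

\subsection*{What monomial identities imply}

The ideal $T(S)$ is defined by generators, so it is hard to show directly that a given element lies outside it. We enclose it in an ideal with an explicit spanning set that respects the $B$-multigrading. The construction is stated in a form that will serve again in Section~\ref{sec:repeat}.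

\begin{lemma}\label{lem:ideal}
Let $\mathcal{C}$ be a set of pairs $(Q,h')$ with $h'\in G^s$, $s\ge1$, and $Q\in K_s(h')$. Suppose that $(Q,h')\in\mathcal{C}$ and $g\ne1$ imply $([Q,\zeta_{s+1}],(h'_1,\dots,h'_s,g))\in\mathcal{C}$. Let $I(\mathcal{C})$ be the span of all $Q(w_1,\dots,w_s)$ with $(Q,h')\in\mathcal{C}$ and $w_i\in N$ homogeneous of degree $h'_i$.
\begin{itemize}
\item[(a)] $I(\mathcal{C})$ is an ideal of $\mathcal{F}$.
\item[(b)] Let $h\in G^t$, $P\in\mathrm{Lie}_t$, and suppose $P(z)\in I(\mathcal{C})$ for the special variables of type $h$. Then $P$ is a linear combination of elements $Q(m_1,\dots,m_s)$ with $(Q,h')\in\mathcal{C}$ and $m_1,\dots,m_s$ as in Corollary~\ref{cor:K}(d). These elements lie in $K_t(h)$.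
\end{itemize}
\end{lemma}

\begin{proof}
(a) By the Jacobi identity, the set of $v\in\mathcal{F}$ with $[I(\mathcal{C}),v]\subseteq I(\mathcal{C})$ is a subalgebra, so it suffices to let $v$ be a variable. If $v=y_j$, we use that $w\mapsto[w,y_j]$ is a derivation:
\[
[Q(w_1,\dots,w_s),y_j]=\sum_{i=1}^sQ(w_1,\dots,[w_i,y_j],\dots,w_s),
\]
and $[w_i,y_j]\in N$ has degree $h'_i$. If $v$ has degree $g\neq1$, then $v\in N$, and $[Q(w_1,\dots,w_s),v]$ is the value of $[Q,\zeta_{s+1}]$ at $(w_1,\dots,w_s,v)$.

(b) By (P1), a homogeneous $w_i\in N$ of degree $h'_i$ is a linear combination of Lie monomials in $B$ of degree $h'_i$. Since $Q$ is multilinear, $I(\mathcal{C})$ is spanned by the elements $Q(w_1,\dots,w_s)$ in which the $w_i$ are such monomials, and these elements are homogeneous for the $B$-multigrading. By (P2), $z_i=\pm b_i$ with distinct $b_1,\dots,b_t\in B$, so $P(z)=\pm P(b_1,\dots,b_t)$ has degree $1$ in each $b_i$ and degree $0$ in all other elements of $B$. Taking the component of this multidegree, we see that $P(b_1,\dots,b_t)$ is a linear combination of elements $Q(w_1,\dots,w_s)$ in which the $w_i$ are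 multilinear monomials in disjoint subsets of $\{b_1,\dots,b_t\}$ covering this set, with $\deg w_i=h'_i$. Since $N$ is free on $B$, the map $\zeta_i\mapsto b_i$ identifies $\mathrm{Lie}_t$ with this component, and $\deg b_i=h_i$. The last sentence is Corollary~\ref{cor:K}(d).
\end{proof}

\begin{proposition}\label{prop:nec}
If $P\in K_t(h)\setminus M_t(h)$, then $P(z)\in T_G(L,\eta)\setminus T(S)$.
\end{proposition}

\begin{proof}
The element $P(z)$ is an identity by Corollary~\ref{cor:K}(a). Let $\mathcal{C}$ be the set of pairs $(m,h')$ with $m$ a Lie monomial in $K_s(h')$; it satisfies the hypothesis of Lemma~\ref{lem:ideal} by Corollary~\ref{cor:K}(c). An element of $S$ is $m(z'_1,\dots,z'_s)$ with $(m,h')\in\mathcal{C}$ and $z'_i$ the special variables of type $h'$, and by \eqref{eq:zinN} its images under graded endomorphisms lie in $I(\mathcal{C})$. As $I(\mathcal{C})$ is an ideal, $T(S)\subseteq I(\mathcal{C})$. If $P(z)\in T(S)$, then by Lemma~\ref{lem:ideal}(b) $P$ is a linear combination of elements $m(m_1,\dots,m_s)\in K_t(h)$. These are Lie monomials, so $P\in M_t(h)$.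
\end{proof}

\subsection*{Special polynomial identities generate}

We recall the reduction to multilinear identities, which is where this half of the proof uses characteristic zero. Since $\mathbb{F}$ is infinite, the components of an identity that are homogeneous in each variable are identities (rescale the variables). If $f$ has degree $k_i$ in its $i$th variable, its \emph{full linearization} $\tilde f$ is obtained by replacing this variable by a sum of $k_i$ new variables of the same $G$-degree, for all $i$, and taking the multilinear component. Then $\tilde f\in T(f)$, and identifying the new variables again turns $\tilde f$ into $(\prod_ik_i!)f$, so $T(f)=T(\tilde f)$. Hence a graded T-ideal that is contained in $T_G(L,\eta)$ and contains all multilinear identities equals $T_G(L,\eta)$.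

\begin{proposition}\label{prop:gen}
Let $T'$ be the graded T-ideal generated by the elements $P(z)$ with $P\in K_t(h)$, $h\in G^t$, $t\le n-1$, and by the special monomials of length $n$. Then $T'=T_G(L,\eta)$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:K}(a),(b) we have $T'\subseteq T_G(L,\eta)$. Let $f$ be a multilinear identity; after renaming, its variables are $u_1,\dots,u_r$ of degrees $h_1,\dots,h_r\ne1$ and $y_1,\dots,y_m$. If $f\notin N$, then $f$ has a nonzero term $\lambda y_j$ and, being multilinear, equals $\lambda y_1$; this is not an identity. So $f\in N$. Write $f=\sum_{t\ge1}f^{(t)}$ with $f^{(t)}$ of $B$-degree $t$. By (P1), each $f^{(t)}$ is a linear combination of Lie monomials in $B$ that are multilinear in $u_1,\dots,u_r,y_1,\dots,y_m$. Let $f\neq0$ and let $t$ be least with $f^{(t)}\ne0$. We show that $f^{(t)}\in T'$. Then $f-f^{(t)}$ is a multilinear identity with fewer nonzero components, and induction on their number gives $f\in T'$.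

\emph{Patterns.} A monomial of $f^{(t)}$ is built from $t$ distinct elements of $B$ among which the variables are distributed. Each $u_i$ is the first entry of an element (B1), and the other $t-r$ elements are of the form (B2). Such a set of $t$ elements is described by a \emph{pattern}
\[
\Pi=(C_1,\dots,C_t;\ \rho_{r+1}<\dots<\rho_t),
\]
where the blocks $C_i$ are disjoint with union $\{1,\dots,m\}$, the blocks $C_1,\dots,C_r$ may be empty, and for $i>r$ the \emph{head} $\rho_i$ lies in $C_i\setminus\{\min C_i\}$. With $y_C$ denoting the list of the $y_j$, $j\in C$, in increasing order of indices, the elements are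
\[
b_i^\Pi=[u_i,y_{C_i}]\quad(i\le r),\qquad b_i^\Pi=[y_{\rho_i},y_{C_i\setminus\{\rho_i\}}]\quad(i>r).
\]
For $i>r$ the second entry of $b_i^\Pi$ is $y_{\min C_i}$. Thus $f^{(t)}=\sum_\Pi P_\Pi(b_1^\Pi,\dots,b_t^\Pi)$ with $P_\Pi\in\mathrm{Lie}_t$. Put $h=(h_1,\dots,h_r,1,\dots,1)\in G^t$; then $\deg b_i^\Pi=h_i$.

If $t\ge n$, then $f^{(t)}$ is a linear combination of left normed monomials $[b_1,\dots,b_t]$ in elements of $B$, by Lemma~\ref{lem:normal}. The initial part $[b_1,\dots,b_n]$ is the image of a special monomial of length $n$ by (P3), so $f^{(t)}\in T'$. Let $t\le n-1$. It suffices to show that $P_\Pi\in K_t(h)$ for every $\Pi$, for then $P_\Pi(z)$ is one of the generators of $T'$, and (P3) gives $P_\Pi(b_1^\Pi,\dots,b_t^\Pi)\in T'$.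

\emph{The difficulty.} We know that $f$ vanishes, but not that the term of a single pattern does. We need a substitution that kills the components $f^{(t')}$ with $t'>t$ and all patterns but one. The idea is to give matrix units only to the first entries of the $b_i^\Pi$ and to use the remaining variables, with diagonal values, as detectors of the block to which they belong. For example, for $r=0$, $m=3$, $t=1$ the two patterns give $[y_2,y_1,y_3]$ and $[y_3,y_1,y_2]$. Sending $y_2$ to a matrix unit and $y_1,y_3$ to diagonal matrices kills the second element, because $[y_3,y_1]\mapsto0$, and need not kill the first.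

\emph{The substitution.} Fix $\Pi$, a word $\zeta_{\sigma(1)}\cdots\zeta_{\sigma(t)}$ that is good for $h$, and a path $p$ with $\deg e_{p_{k-1}p_k}=h_{\sigma(k)}$. For $1\le k\le t$ put
\[
\varepsilon_{\sigma(k)}=e_{p_{k-1}p_k}\in J_{h_{\sigma(k)}},\qquad d_{\sigma(k)}=\sum_{q\ge p_k}e_{qq}\in D .
\]
For a diagonal matrix $d$, the bracket $[e_{pq},d]$ is $e_{pq}$ times the difference of the $(q,q)$ and $(p,p)$ entries of $d$. For $d=d_{\sigma(k)}$ and $e_{p_{l-1}p_l}$ this difference is $1$ if $p_{l-1}<p_k\le p_l$, that is, if $l=k$, and $0$ otherwise. So
\begin{equation}\label{eq:dual}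
[\varepsilon_i,d_i]=\varepsilon_i,\qquad[\varepsilon_i,d_j]=0\quad(i\ne j).
\end{equation}
Call the $t$ variables $u_1,\dots,u_r,y_{\rho_{r+1}},\dots,y_{\rho_t}$ \emph{marked}. Substitute $u_i\mapsto\varepsilon_i$ for $i\le r$, $y_{\rho_i}\mapsto\varepsilon_i$ for $i>r$, and $y_j\mapsto d_i$ if $y_j$ is unmarked and $j\in C_i$. This substitution respects degrees.

An element of $B$ without marked variables is of the form (B2) and has only diagonal entries, so it goes to $0$. A monomial of $f^{(t')}$ with $t'>t$ is built from $t'$ elements of $B$ with disjoint sets of variables, and one of them has no marked variable; so $f^{(t')}\mapsto0$. For the same reason, if the term of a pattern $\Pi'$ in $f^{(t)}$ has a nonzero value, each of its $t$ elements of $B$ contains exactly one marked variable. Consider the element $b'$ of $\Pi'$ whose marked variable has the value $\varepsilon_i$; all its other entries have diagonal values. If the marked variable is neither the first nor the second entry, then $b'\mapsto0$, because the first two entries commute. Otherwise $b'\mapsto\pm[\varepsilon_i,d,d',\dots]$, and by \eqref{eq:dual}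 this is zero unless every unmarked variable $y_j$ of $b'$ has the value $d_i$, that is, $j\in C_i$. This holds for all $i$, and every unmarked variable occurs in some element of $\Pi'$; hence $b'$ contains exactly the variables of $b_i^\Pi$. For $i\le r$ this gives $b'=b_i^\Pi$. For $i>r$, the second entry of $b'$ is $y_{\min C_i}$, which is not the marked variable $y_{\rho_i}$; so $y_{\rho_i}$ is the first entry, and again $b'=b_i^\Pi$. Thus $\Pi'=\Pi$.

Finally $b_i^\Pi\mapsto[\varepsilon_i,d_i,\dots,d_i]=\varepsilon_i$. The components $f^{(t')}$ with $t'<t$ are zero by the choice of $t$. So the value of $f$ is $P_\Pi(\varepsilon_1,\dots,\varepsilon_t)=c(P_\Pi;\zeta_{\sigma(1)}\cdots\zeta_{\sigma(t)})\,e_{p_0p_t}$ by Lemma~\ref{lem:eval}. Since $f$ is an identity, the coefficient vanishes, and $P_\Pi\in K_t(h)$.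
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
The first statement is Proposition~\ref{prop:gen}. We have $T(S_n)\subseteq T(S)\subseteq T_G(L,\eta)$. If $K_t(h)=M_t(h)$ for all $t\le n-1$ and all $h$, then every generator of $T'$ lies in the span of $S_n$, so $T_G(L,\eta)=T'\subseteq T(S_n)$ and the three ideals coincide. If $K_t(h)\ne M_t(h)$ for some $t$ and $h$, then $T(S)\ne T_G(L,\eta)$ by Proposition~\ref{prop:nec}, and therefore also $T(S_n)\ne T_G(L,\eta)$.
\end{proof}

\section{The counterexample for $n\ge6$}\label{sec:counter}

Let $n\ge6$, $a\ne b$, and put $k=n-4\ge2$, $t=n-1=k+3$, so that $\eta=(b,a,b,a,\dots,a)$ ends with $k$ entries $a$. Let $h=(b,b,a,\dots,a)\in G^t$, and rename the letters $\zeta_1,\dots,\zeta_t$ as $x,\beta$ (degree $b$) and $\alpha_0,\dots,\alpha_k$ (degree $a$). The only path with $n-1$ steps is $1<2<\dots<n$, so $\eta$ is the only good sequence of length $t$. Since $a\ne b$, the good words are exactly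
\begin{equation}\label{eq:goodwords}
x\,\alpha_i\,\beta\,\alpha_{j_1}\cdots\alpha_{j_k}\quad\text{and}\quad\beta\,\alpha_i\,x\,\alpha_{j_1}\cdots\alpha_{j_k},\qquad\{i,j_1,\dots,j_k\}=\{0,\dots,k\}.
\end{equation}
(For $a=b$ all words would be good and $K_t(h)$ would be zero.) Nothing in this section requires $a,b\ne1$.

The set \eqref{eq:goodwords} is symmetric in the $\alpha_i$, so we forget their indices. Let $\theta$ be the homomorphism of free associative algebras with $x\mapsto x$, $\beta\mapsto\beta$, $\alpha_i\mapsto\alpha$. It maps $\mathrm{Lie}_t$ onto the space $\mathcal{W}$ of Lie polynomials of degree $1$ in $x$, degree $1$ in $\beta$ and degree $k+1$ in $\alpha$. A word $u$ of this multidegree is the image of $(k+1)!$ multilinear words, and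
\begin{equation}\label{eq:theta}
c(\theta(P);u)=\sum_{\theta(w)=u}c(P;w)\qquad(P\in\mathrm{Lie}_t).
\end{equation}
The good words are the multilinear words with image $x\alpha\beta\alpha^k$ or $\beta\alpha x\alpha^k$. Define $W_l=[x,\alpha^l,\beta,\alpha^{k+1-l}]$ for $0\le l\le k+1$, put $x^{[i]}=[x,\alpha^i]$ and $\beta^{[i]}=[\beta,\alpha^i]$, and define a linear map
\[
\Psi\colon\mathcal{W}\to\mathbb{F}[\tau],\qquad\Psi(W)=\sum_{l=0}^{k+1}c(W;x\alpha^l\beta\alpha^{k+1-l})\,\tau^l .
\]

\begin{lemma}\label{lem:model}
\begin{itemize}
\item[(a)] The elements $W_0,\dots,W_{k+1}$ span $\mathcal{W}$, and $\Psi(W_l)=\tau^l$.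
\item[(b)] For $W\in\mathcal{W}$ we have $c(W;x\alpha\beta\alpha^k)=\Psi(W)'(0)$ and $c(W;\beta\alpha x\alpha^k)=\Psi(W)'(1)$.
\item[(c)] If $p+d+r=k+1$, then $\Psi([x^{[p]},\beta^{[d]},\alpha^r])=\tau^p(1-\tau)^d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:normal}(a),(b), $\mathcal{W}$ is spanned by the elements $x\ast(\alpha^l\beta\alpha^{k+1-l})=W_l$. In Lemma~\ref{lem:normal}(c) only $A=\emptyset$ gives a word beginning with $x$.

(b) The first formula is the coefficient of $\tau$. For the second we may take $W=W_l$. In Lemma~\ref{lem:normal}(c) with $v=\alpha^l\beta\alpha^{k+1-l}$, the word $\beta\alpha x\alpha^k$ arises from the sets $A$ with $v_A=\alpha\beta$. There are $l$ of them, each with sign $+$, and $l$ is the derivative of $\tau^l$ at $1$.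

(c) Lemma~\ref{lem:normal}(c) gives $\beta^{[d]}=\sum_s(-1)^s\binom ds\alpha^s\beta\alpha^{d-s}$. By Lemma~\ref{lem:normal}(a),
\[
[x^{[p]},\beta^{[d]},\alpha^r]=x\ast(\alpha^p\beta^{[d]}\alpha^r)=\sum_s(-1)^s\binom dsW_{p+s},
\]
and $\sum_s(-1)^s\binom ds\tau^{p+s}=\tau^p(1-\tau)^d$.
\end{proof}

Now put $\Phi=\Psi\circ\theta\colon\mathrm{Lie}_t\to\mathbb{F}[\tau]$ and $\Lambda(P)=\Phi(P)(1)-\Phi(P)(0)$. A \emph{pure submonomial} of a Lie monomial is a submonomial of degree at least $2$ all of whose letters are among the $\alpha_i$.

\begin{lemma}\label{lem:Phi}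
\begin{itemize}
\item[(a)] If $P\in K_t(h)$, then $\Phi(P)'(0)=\Phi(P)'(1)=0$.
\item[(b)] Let $m\in\mathrm{Lie}_t$ be a Lie monomial. If $m$ has a pure submonomial, then $\theta(m)=0$. Otherwise $\theta(m)=\pm[x^{[p]},\beta^{[d]},\alpha^r]$ for some $p,d,r\ge0$, and $\Phi(m)=\pm\tau^p(1-\tau)^d$.
\item[(c)] If $P\in K_t(h)$ and $\Phi(P)=\lambda\tau^p(1-\tau)^d$ with $\lambda\in\mathbb{F}$, then $\Lambda(P)=0$. In particular, $\Lambda$ vanishes on $M_t(h)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:theta}, the coefficients of $x\alpha\beta\alpha^k$ and $\beta\alpha x\alpha^k$ in $\theta(P)$ are sums of coefficients of good words in $P$. Apply Lemma~\ref{lem:model}(b).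

(b) The image of a pure submonomial is a Lie monomial of degree at least $2$ in the single letter $\alpha$, which is zero; as $\theta$ is a homomorphism, $\theta(m)=0$. Suppose there is no pure submonomial and write $m=\pm[x,l_1,\dots,l_s]$ as in Lemma~\ref{lem:normal}(b). The $l_j$ that do not contain $\beta$ are single letters $\alpha_i$. The one that contains $\beta$ is $\pm[\beta,l'_1,\dots,l'_d]$, again by Lemma~\ref{lem:normal}(b), where the $l'_i$ are submonomials of $m$ containing neither $x$ nor $\beta$, hence single letters. If this factor is $l_{p+1}$, then $\theta(m)=\pm[x^{[p]},\beta^{[d]},\alpha^r]$ with $r=s-p-1$, and Lemma~\ref{lem:model}(c) applies.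

(c) Let $\lambda\ne0$. By (a) and \eqref{eq:pd}, either $p=d=0$, and $\Phi(P)$ is constant, or $p,d\ge2$, and $\Phi(P)$ vanishes at $0$ and at $1$. In both cases $\Lambda(P)=0$. By (b) this applies to every Lie monomial in $K_t(h)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Since $k+1\ge3$, the element $W_3$ exists; this is the only use of $n\ge6$. Let $P\in\mathrm{Lie}_t$ be the full linearization of $3W_2-2W_3$ in $\alpha$:
\[
P=\sum_\pi\Bigl(3\,[x,\alpha_{\pi(0)},\alpha_{\pi(1)},\beta,\alpha_{\pi(2)},\dots,\alpha_{\pi(k)}]-2\,[x,\alpha_{\pi(0)},\alpha_{\pi(1)},\alpha_{\pi(2)},\beta,\alpha_{\pi(3)},\dots,\alpha_{\pi(k)}]\Bigr),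
\]
where $\pi$ runs over the permutations of $\{0,\dots,k\}$. Then $\theta(P)=(k+1)!\,(3W_2-2W_3)$ and $\Phi(P)=(k+1)!\,(3\tau^2-2\tau^3)$, so
\[
\Phi(P)'=6\,(k+1)!\;\tau(1-\tau),\qquad\Lambda(P)=(k+1)!\ne0 .
\]
The polynomial $P$ is invariant under permutations of the $\alpha_i$, so all words with the same image under $\theta$ have the same coefficient in $P$, and \eqref{eq:theta} gives $(k+1)!\,c(P;w)=c(\theta(P);\theta(w))$. For a good word $w$ the right side is $\Phi(P)'(0)$ or $\Phi(P)'(1)$ by Lemma~\ref{lem:model}(b), and both are zero. Hence $P\in K_t(h)$, while $P\notin M_t(h)$ by Lemma~\ref{lem:Phi}(c). By Proposition~\ref{prop:nec}, $P(z)$ is a graded identity that does not lie in $T(S)$.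
\end{proof}

For $n=6$ and $a,b\ne1$, the element $P(z)$ is, up to the names of the variables, the full linearization of the left side of \eqref{eq:main}, so the two generate the same graded T-ideal.

\section{Repeated variables}\label{sec:repeat}

In this section $G$ is free abelian with basis $a,b$, and $n,\eta,k,t,h,P,\theta,\Phi,\Lambda$ are as in Section~\ref{sec:counter}. Let $S'$ be the set of all graded identities of $(L,\eta)$ that are Lie monomials in special variables, repetitions allowed. We prove that $P(z)\notin T(S')$, which is Theorem~\ref{thm:repeat}.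

The new difficulty is that the linearization of a monomial with repeated variables is not a monomial but a symmetrized sum of monomials, and the sum may be an identity although its terms are not known to be. So we must show that $\Lambda$ also kills those symmetrized sums that lie in $K_t(h)$.

\subsection*{Symmetrized monomials}

A \emph{Young subgroup} $Y\le S_s$ is the group of all permutations that map each block of a given partition of $\{1,\dots,s\}$ to itself. For a Lie monomial $\mu\in\mathrm{Lie}_s$ put
\[
\mu^Y=\sum_{\pi\in Y}\mu(\zeta_{\pi(1)},\dots,\zeta_{\pi(s)})\in\mathrm{Lie}_s .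
\]
Let $\mathcal{C}'$ be the set of pairs $(\mu^Y,h')$ where $h'\in G^s$, $\mu\in\mathrm{Lie}_s$ is a Lie monomial, $Y\le S_s$ is a Young subgroup such that $j\mapsto h'_j$ is constant on its blocks, and $\mu^Y\in K_s(h')$. Adding the block $\{s+1\}$, we may regard $Y$ as a Young subgroup of $S_{s+1}$, and $[\mu^Y,\zeta_{s+1}]=[\mu,\zeta_{s+1}]^Y$. By Corollary~\ref{cor:K}(c), $\mathcal{C}'$ satisfies the hypothesis of Lemma~\ref{lem:ideal}.

\begin{lemma}\label{lem:polar}
$T(S')\subseteq I(\mathcal{C}')$.
\end{lemma}

\begin{proof}
Let $m\in S'$. Write $m=\mu(z_{c(1)},\dots,z_{c(s)})$ with a Lie monomial $\mu\in\mathrm{Lie}_s$, special variables $z_i$ of some type, and a map $c$ from $\{1,\dots,s\}$ to their indices. Let $h'_j=\deg z_{c(j)}$, and let $Y=\{\pi\in S_s:c\circ\pi=c\}$, the Young subgroup whose blocks are the fibers of $c$.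

Since $m$ is not multilinear in the $z_i$, matrix units do not suffice as values; but \emph{every} element of $J_{\deg z_i}$ is a value of $z_i$. For $\deg z_i\neq1$ this is the definition. For $\deg z_i=1$, take $d\in D$ with distinct diagonal entries; the map $r\mapsto[d,r]$ multiplies each matrix unit of $J_1$ by a nonzero scalar, so it maps $J_1$ onto $J_1$. Therefore $\mu(r_{c(1)},\dots,r_{c(s)})=0$ for all $r_i\in J_{\deg z_i}$. Let $r^{(j)}\in J_{h'_j}$ and $\lambda_j\in\mathbb{F}$ for $1\le j\le s$, and substitute $r_i=\sum_{j\in c^{-1}(i)}\lambda_jr^{(j)}$. The result is a polynomial in the $\lambda_j$ that vanishes on $\mathbb{F}^s$, so its coefficients vanish. The coefficient of $\lambda_1\cdots\lambda_s$ is the sum of $\mu(r^{(\pi(1))},\dots,r^{(\pi(s))})$ over the bijections $\pi$ with $c(\pi(j))=c(j)$ for all $j$, which is $\mu^Y(r^{(1)},\dots,r^{(s)})$. By Lemma~\ref{lem:eval}, $\mu^Y\in K_s(h')$, so $(\mu^Y,h')\in\mathcal{C}'$.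

For a graded endomorphism $\varphi$ put $w_j=\varphi(z_{c(j)})$, a homogeneous element of $N$ of degree $h'_j$ by \eqref{eq:zinN}. As $w_{\pi(j)}=w_j$ for $\pi\in Y$, we get $\varphi(m)=\mu(w_1,\dots,w_s)=|Y|^{-1}\mu^Y(w_1,\dots,w_s)\in I(\mathcal{C}')$. Since $I(\mathcal{C}')$ is an ideal, the lemma follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:repeat}]
Suppose $P(z)\in T(S')$. By Lemmas~\ref{lem:polar} and~\ref{lem:ideal}(b), $P$ is a linear combination of elements
\[
E=\sum_{\pi\in Y}\mu(m_{\pi(1)},\dots,m_{\pi(s)})\in K_t(h),
\]
where $(\mu^Y,h')\in\mathcal{C}'$ and the \emph{arguments} $m_1,\dots,m_s$ are multilinear Lie monomials in disjoint sets of letters with union $\{x,\beta,\alpha_0,\dots,\alpha_k\}$ and $\deg m_j=h'_j$. We show that $\Lambda(E)=0$ for every such $E$; this contradicts $\Lambda(P)\neq0$.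

\emph{Bidegrees.} The \emph{bidegree} of a monomial is the pair $(i,j)$, where $i$ is the number of its letters $\alpha_\nu$ and $j$ is the number of its letters among $x,\beta$; its $G$-degree is $a^ib^j$. Since $a,b$ is a basis of $G$, the $G$-degree determines the bidegree. Hence $m_{\pi(j)}$ and $m_j$ have the same bidegree for all $\pi\in Y$. It follows that all terms of $E$ have the same multiset of bidegrees of submonomials. Indeed, a submonomial of $\mu(m_{\pi(1)},\dots,m_{\pi(s)})$ is either a submonomial of one of the arguments, and these are the same for all $\pi$, or it comes from a submonomial $\nu$ of $\mu$ of degree at least $2$, and then its bidegree is the sum of the bidegrees of the $m_{\pi(j)}$ over the letters $\zeta_j$ of $\nu$, which does not depend on $\pi$.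

Pure submonomials are those of bidegree $(i,0)$ with $i\ge2$. So either all terms of $E$ have a pure submonomial, and then $\Phi(E)=0$ by Lemma~\ref{lem:Phi}(b), or none has. Assume that none has, and let $U=\theta(\mu(m_1,\dots,m_s))$. By Lemma~\ref{lem:Phi}(b), $U=\epsilon\,[x^{[p]},\beta^{[d]},\alpha^r]$ with $\epsilon=\pm1$.

An argument containing neither $x$ nor $\beta$ is now a single letter $\alpha_\nu$, with image $\alpha$ under $\theta$; permuting such arguments does not change the image of a term under $\theta$. At most two arguments contain $x$ or $\beta$. Since the arguments in a block of $Y$ have equal bidegree, there are two cases: either $Y$ fixes the positions of the arguments that contain $x$ or $\beta$, or these are two arguments $m_j\ni x$ and $m_{j'}\ni\beta$ of the same bidegree $(i,1)$ and $\{j,j'\}$ is a block of $Y$.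

\emph{First case.} Here $\theta(E)=|Y|\,U$, so $\Phi(E)=\epsilon|Y|\,\tau^p(1-\tau)^d$, and $\Lambda(E)=0$ by Lemma~\ref{lem:Phi}(c).

\emph{Second case.} As there is no pure submonomial, Lemma~\ref{lem:normal}(b) gives $\theta(m_j)=\epsilon_1x^{[i]}$ and $\theta(m_{j'})=\epsilon_2\beta^{[i]}$ with signs $\epsilon_1,\epsilon_2$, and all other arguments have image $\alpha$. Half of the elements of $Y$ fix $j$ and $j'$; their terms have image $U$. The other half exchange $j$ and $j'$; their terms have as image the value of $\mu$ with $\epsilon_2\beta^{[i]}$ in position $j$, $\epsilon_1x^{[i]}$ in position $j'$, and $\alpha$ elsewhere. By multilinearity of $\mu$ this is $\omega(U)$, where $\omega$ is the automorphism that exchanges $x$ and $\beta$ and fixes $\alpha$. Now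
\[
\omega(U)=\epsilon\,[\beta^{[p]},x^{[d]},\alpha^r]=-\epsilon\,[x^{[d]},\beta^{[p]},\alpha^r],
\]
and Lemma~\ref{lem:model}(c) gives
\[
\Phi(E)=\epsilon\,\frac{|Y|}{2}\,\bigl(\tau^p(1-\tau)^d-\tau^d(1-\tau)^p\bigr).
\]
If $p,d\ge1$, this polynomial vanishes at $0$ and at $1$; if $p=d=0$, it is zero. In both cases $\Lambda(E)=0$. If exactly one of $p,d$ is zero, then $\Phi(E)$ is a nonzero multiple of $\tau^e-(1-\tau)^e$ with $e\ge1$. This polynomial takes the values $-1$ at $0$ and $1$ at $1$, so the case has to be excluded. Its derivative at $0$ is $2$ for $e=1$ and $e$ for $e\ge2$, which is nonzero; since $E\in K_t(h)$, this contradicts Lemma~\ref{lem:Phi}(a).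
\end{proof}

\begin{remark}
Freeness of $G$ enters only in the passage from $G$-degrees to bidegrees. If, say, $b=a^2$, the arguments $x$ and $[\alpha_0,\alpha_1]$ have the same degree and may lie in one block of $Y$, and the case analysis above no longer covers all elements $E$.
\end{remark}

\section{Trivial groups and matrices of size at most five}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $n\ge6$ and $G$ is nontrivial, choose $a\ne b$ in $G$; by Theorem~\ref{thm:counter}, $A(n,G)$ fails. For the converse we verify $K_t(h)=M_t(h)$ for all $t\le n-1$ and apply Theorem~\ref{thm:crit}.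

\emph{$G$ trivial.} For $t\le n-1$ there is a path with $t$ steps, so every word is good and $K_t(h)=0=M_t(h)$.

\emph{$t\le3$, with $n,G,\eta$ arbitrary.} For $t\le2$ the space $\mathrm{Lie}_t$ is spanned by one monomial, so $K_t(h)$ is $0$ or $\mathrm{Lie}_t$. For $t=3$ call the letters $x,1,2$ and write $P=q_0[x,1,2]+q_1[x,2,1]$. By \eqref{eq:coef}, the words $x12$ and $21x$ have coefficient $q_0$, the words $x21$ and $12x$ have coefficient $q_1$, and the words $1x2$ and $2x1$ have coefficient $-(q_0+q_1)$. So $K_3(h)$ is defined by the vanishing of some of the functionals $q_0$, $q_1$, $q_0+q_1$. No condition gives $\mathrm{Lie}_3$. A single condition gives the line spanned by $[x,2,1]$, by $[x,1,2]$, or by $[x,1,2]-[x,2,1]=[x,[1,2]]$, respectively. Any two of the conditions give $0$. In all cases $K_3(h)=M_3(h)$. This settles $n\le4$, and for $n=5$ only $t=4$ remains.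

\emph{$n=5$, $t=4$.} The only path is $1<2<3<4<5$, so a word is good if and only if the degrees of its letters read $g_1,g_2,g_3,g_4$. If $h$ is not a rearrangement of $\eta$, no word is good and $K_4(h)=\mathrm{Lie}_4=M_4(h)$. Let $h$ be a rearrangement of $\eta$.

Suppose first that $g_1\notin\{g_2,g_3\}$ or $g_4\notin\{g_2,g_3\}$, and let $x$ be a letter whose degree is this element. In every good word $x$ is the first or the last letter, so by \eqref{eq:coef} every condition defining $K_4(h)$ has the form $f(v)=0$. Hence $K_4(h)$ is spanned by the monomials $x\ast v$ for the remaining words $v$.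

Now suppose $g_1,g_4\in\{g_2,g_3\}$. If $g_2=g_3$, all $g_i$ are equal, all words are good, and $K_4(h)=0$. If $g_2\ne g_3$, the four choices $(g_1,g_4)=(g_2,g_3)$, $(g_3,g_2)$, $(g_2,g_2)$, $(g_3,g_3)$ give the types $aabb$, $abab$, $aaba$, $abaa$ with $a=g_1$ and $b\neq a$. Call the letters $x,1,2,3$ and arrange the six words in $1,2,3$ in a cycle,
\[
v_0=123,\quad v_1=213,\quad v_2=231,\quad v_3=321,\quad v_4=312,\quad v_5=132,
\]
with indices modulo $6$, so that neighbors differ by a transposition of adjacent letters. Put $E_i=x\ast v_i$ and write $P=\sum_iq_iE_i$. The shuffles of a two-letter word with the third letter are obtained by moving that letter across the word, so they form three consecutive terms of the cycle: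
\[
\begin{array}{lll}
\operatorname{Sh}(13,2)=\{v_5,v_0,v_1\},&\operatorname{Sh}(23,1)=\{v_0,v_1,v_2\},&\operatorname{Sh}(21,3)=\{v_1,v_2,v_3\},\\[2pt]
\operatorname{Sh}(31,2)=\{v_2,v_3,v_4\},&\operatorname{Sh}(32,1)=\{v_3,v_4,v_5\},&\operatorname{Sh}(12,3)=\{v_4,v_5,v_0\}.
\end{array}
\]

\emph{Type $aabb$.} Let $x,1$ have degree $a$ and $2,3$ degree $b$. The good words are $x123$, $x132$, $1x23$, $1x32$. By \eqref{eq:coef} they give $q_0=0$, $q_5=0$, $q_0+q_1+q_2=0$, $q_3+q_4+q_5=0$. So $K_4(h)$ is spanned by $E_1-E_2=[x,2,[1,3]]$ and $E_3-E_4=[x,3,[2,1]]$.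

\emph{Type $abab$.} Let $x,1$ have degree $a$ and $2,3$ degree $b$. The good words are $x213$, $x312$, $12x3$, $13x2$. They give $q_1=0$, $q_4=0$, $q_1+q_2+q_3=0$ (from $\operatorname{Sh}(21,3)$) and $q_2+q_3+q_4=0$ (from $\operatorname{Sh}(31,2)$). So $K_4(h)$ is spanned by $E_0$, $E_5$ and $E_2-E_3=[x,[2,3],1]$.

\emph{Types $aaba$ and $abaa$.} Let $x$ have degree $b$ and $1,2,3$ degree $a$. The good words are all $ijxl$, respectively all $ixjl$, with $\{i,j,l\}=\{1,2,3\}$; the corresponding shuffle sets are $\operatorname{Sh}(ji,l)$, respectively $\operatorname{Sh}(i,jl)=\operatorname{Sh}(jl,i)$. In both types all six sets occur, so $K_4(h)$ is defined by $q_{i-1}+q_i+q_{i+1}=0$ for all $i$. Subtracting consecutive equations gives $q_{i+3}=q_i$, and the system is equivalent to $q_{i+3}=q_i$ and $q_0+q_1+q_2=0$. The solution space has dimension $2$ and is spanned by $(q_0,\dots,q_5)=(1,-1,0,1,-1,0)$ and $(-1,0,1,-1,0,1)$. Since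
\begin{align*}
[[1,2],3]&=123-213-312+321=v_0-v_1+v_3-v_4,\\
[[2,3],1]&=231-321-123+132=-v_0+v_2-v_3+v_5,
\end{align*}
Lemma~\ref{lem:normal}(a) identifies these two solutions with the monomials $[x,[[1,2],3]]$ and $[x,[[2,3],1]]$.

Thus $K_4(h)=M_4(h)$ in all cases, and $A(5,G)$ holds for every $G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Lie Groups and Lie Algebras}, Ch.~II, \S2.9, Prop.~10.

\bibitem{Yas}
Felipe Yukihide Yasumura, \emph{Graded polynomial identities for the Lie algebra of upper triangular matrices of order 3}, arXiv:2207.12921 (2022).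

\end{thebibliography}
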